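# Cumulative merging percolation: a subcritical phase under moments of order $\alpha d$

## 1. Merge trees and a telescoping product

Fix $d\ge 1$, an exponent $\alpha\ge 1$ and weights $r:\mathbb Z^d\to[0,\infty)$. Distances are $\ell^1$ distances, $r(C)=\sum_{x\in C}r(x)$, and $\mathrm{dist}(C,C')=\min\{|x-y|_1:x\in C,\,y\in C'\}$. Two disjoint nonempty sets $C,C'$ may be merged when
$$\mathrm{dist}(C,C')\le\min\big(r(C),r(C')\big)^{\alpha}. \tag{1}$$

**Definition (spanned sets, merge trees).** Let $\mathcal S$ be the smallest family of finite subsets of $\mathbb Z^d$ that contains all singletons and contains $A\cup B$ whenever $A,B\in\mathcal S$ are disjoint and satisfy (1). Its members are called spanned sets. If $A\in\mathcal S$ and $|A|=n$, then $A$ is built from its $n$ points by $n-1$ merges. We record one such construction as a binary tree: the leaves are the points of $A$, each internal node is the union of its two children (which satisfy (1)), and the root is $A$. This is a merge tree of $A$.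

Here is an example with $d=1$, $\alpha=1$. Let $r(0)=1$, $r(1)=1$, $r(3)=2$, $r(7)=4$, and $r=0$ elsewhere. Then $\{0\}$ and $\{1\}$ merge (distance $1$, minimum $1$). Next $\{0,1\}$, of weight $2$, merges with $\{3\}$ (distance $2$, minimum $2$). Next $\{0,1,3\}$, of weight $4$, merges with $\{7\}$ (distance $4$, minimum $4$). So $\{0,1,3,7\}$ is spanned. The set $\{1,3\}$ is not: its only possible merge needs $2\le\min(1,2)=1$. Note that spanned sets need not be connected in the lattice.

**Lemma 1.** Let $A\in\mathcal S$ with $|A|=n\ge2$. Then $r(x)\ge1$ for every $x\in A$, and there is a spanning tree $T$ of the complete graph on $A$ with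
$$\prod_{\{x,y\}\in T}|x-y|_1\ \le\ 2^{\alpha(n-1)}\prod_{x\in A}r(x)^{\alpha}. \tag{2}$$

**Proof.** Fix a merge tree of $A$. Every leaf $\{x\}$ takes part in a merge, say with $C'$. Disjoint sets are at distance at least $1$, so $1\le\min(r(x),r(C'))^\alpha$ and $r(x)\ge1$.

For each merge of $C$ and $C'$ choose $x\in C$, $y\in C'$ with $|x-y|_1=\mathrm{dist}(C,C')$, and draw the edge $\{x,y\}$. Going up the merge tree, each node is connected by the edges drawn inside it. So the $n-1$ edges connect the $n$ points of $A$, and they form a spanning tree $T$.

For $a,b>0$ we have $\max(a,b)\ge\frac{a+b}2$, so $\min(a,b)=\dfrac{ab}{\max(a,b)}\le\dfrac{2ab}{a+b}$. Multiplying over all merges,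
$$\prod_{\text{merges}}\min(r(C),r(C'))\le2^{n-1}\prod_{\text{merges}}\frac{r(C)\,r(C')}{r(C\cup C')}=2^{n-1}\,\frac{\prod_{x\in A}r(x)}{r(A)}\le2^{n-1}\prod_{x\in A}r(x).$$
For the equality: every node except the root appears exactly once in a numerator, and every internal node appears exactly once in a denominator. All internal nodes other than the root cancel, leaving the leaves above and the root below. The last inequality uses $r(A)\ge1$. Finally, by (1), the product of the edge lengths is at most $\prod\min(r(C),r(C'))^\alpha$. $\square$

In the example the edges are $\{0,1\},\{1,3\},\{3,7\}$, and (2) reads $1\cdot2\cdot4=8\le2^3\cdot(1\cdot1\cdot2\cdot4)=64$. The telescoping product is $\frac{1\cdot1}{2}\cdot\frac{2\cdot2}{4}\cdot\frac{4\cdot4}{8}=1$, which is indeed $\prod r(x)/r(A)=8/8$.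

What is (2) for? Whether $A$ is spanned depends on many partial sums of weights, which are strongly dependent when the weights are random. In (2) the partial sums have disappeared: each individual weight appears once, with exponent $\alpha$. For independent weights the expectation of a power of the right side is then a product. This will decide when the percolation model built from rule (1) has a phase without infinite clusters.

## 2. Clusters of cumulative merging percolation on $\mathbb Z^d$

**Definition (CMP).** Cumulative merging percolation is the partition $\mathscr C$ of $V=\mathbb Z^d$ obtained as follows. Start from singletons. Repeatedly replace two clusters $C\ne C'$ satisfying (1) by $C\cup C'$, whose weight is $r(C)+r(C')$. Continue until no such pair is left, passing to the limit if infinitely many merges are needed. The result does not depend on the order of the merges (we shall see this again in Section 3), and distinct clusters of $\mathscr C$ satisfy $\mathrm{dist}(C,C')>\min(r(C),r(C'))^\alpha$.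

**Definition (continuum CMP, $\lambda_c$).** Let $Z\ge0$ be a random variable, not a.s. zero, and $\lambda>0$. Continuum CMP has i.i.d. weights $r(x)$, $x\in\mathbb Z^d$, distributed as $\lambda Z$. The critical value $\lambda_c(\alpha)$ is the infimum of those $\lambda$ for which $\mathscr C$ contains an infinite cluster with positive probability. A subcritical phase exists if $\lambda_c(\alpha)>0$.

The model and the problem come from Laurent Ménard and Arvind Singh, "Percolation by cumulative merging and phase transition for the contact process on random graphs", arXiv:1502.06982 (2015). The known result is that $\mathbb E[Z^{\beta_0}]<\infty$ with $\beta_0=(4\alpha d)^2$ implies $\lambda_c(\alpha)>0$. The authors write: "We conjecture that a sub-critical phase exists whenever $Z$ admits a moment of order $\alpha d+\varepsilon$ for $\varepsilon$ small enough." We prove this for every $\varepsilon>0$, and then find the exact condition.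

**Theorem A.** Let $\varepsilon>0$, $\beta=\alpha d+\varepsilon$, $\mathbb E[Z^\beta]<\infty$, and $K=\sum_{z\in\mathbb Z^d\setminus\{0\}}|z|_1^{-(d+\varepsilon/\alpha)}<\infty$. Then
$$\lambda_c(\alpha)\ \ge\ \big(2^{\beta}\,e\,K\,\mathbb E[Z^\beta]\big)^{-1/\beta}>0,$$
and for $\lambda$ below this value the size of the cluster of the origin has an exponential tail.

**Theorem B.** Let $\|Z\|_*=\sup_{t>0}t\,\mathbb P(Z\ge t)^{1/(\alpha d)}\in(0,\infty]$. There is $c=c(\alpha,d)>0$ such that
$$\frac{c}{\|Z\|_*}\ \le\ \lambda_c(\alpha)\ \le\ \frac{(14(d+3))^{1/\alpha}}{\|Z\|_*}\qquad(1/\infty:=0).$$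
Hence $\lambda_c(\alpha)>0$ if and only if $\|Z\|_*<\infty$, that is, $\sup_{t>0}t^{\alpha d}\,\mathbb P(Z\ge t)<\infty$. If $\mathbb E[Z^{\alpha d}]<\infty$, then $\lambda_c(\alpha)>0$. If $\mathbb E[Z^\beta]=\infty$ for some $\beta<\alpha d$, then $\|Z\|_*=\infty$ and $\lambda_c(\alpha)=0$.

Some cases can be done by hand.

*Constant weights.* Let $Z\equiv1$. If $\lambda<1$, then (1) fails for every pair of singletons and nothing ever merges. If $\lambda\ge1$, two neighboring singletons always satisfy (1), and so do any two clusters at distance $1$. So everything merges and $\lambda_c=1$. Here $\|Z\|_*=\sup_{t\le1}t=1$, in agreement with Theorem B. More generally, if $Z\le b$ then nothing merges for $\lambda<1/b$; the question is about unbounded $Z$.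

*Pairs.* The set $\{0,y\}$ is spanned exactly when $r(0)$ and $r(y)$ are both at least $|y|_1^{1/\alpha}$. So the expected number of spanned pairs containing $0$ is $\sum_{y\ne0}\mathbb P(r\ge|y|_1^{1/\alpha})^2$. If $\mathbb P(r\ge t)\le\delta t^{-\gamma}$, this is at most $\delta^2\sum_{y\neq 0}|y|_1^{-2\gamma/\alpha}$, which is finite as soon as $\gamma>\alpha d/2$. The exponent $\alpha d$ cannot be seen on pairs; it comes from large spanned sets.

*One box.* A box of side $\ell$ contains on average $\ell^d\,\mathbb P(r\ge\ell^{1/\alpha})$ points whose weight allows them to bridge distances of order $\ell$ to an equally heavy point. With $t=\ell^{1/\alpha}$ this number is $t^{\alpha d}\,\mathbb P(r\ge t)$, the quantity in Theorem B. If it is large for a single $t$, then most boxes of that side contain such a point, and Section 8 shows that this forces an infinite cluster.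

Finally, the word "cumulative" matters. If we only joined $x,y$ when $|x-y|_1\le\min(r(x),r(y))^\alpha$, then in the example of Section 1 the point $3$ would be joined neither to $0$ nor to $1$, since $2>\min(1,2)$ and $3>\min(1,2)$. It joins $\{0,1\}$ only because weights add up.

## 3. Admissible partitions and finite spanned sets

We need a static description of $\mathscr C$, and it pays to allow infinite weights.

**Definition (admissible partition).** Let $r:V\to[0,\infty]$ and $\infty^\alpha=\infty$. A partition of $V$ is admissible for $r$ if $\mathrm{dist}(C,C')>\min(r(C),r(C'))^\alpha$ for all distinct classes $C,C'$.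

For the weights of Section 1, the partition into $\{0,1,3,7\}$ and singletons is admissible, because each remaining singleton has weight $0$ and positive distance to everything else. The partition into singletons is not. Two points of infinite weight always lie in the same class of an admissible partition.

**Lemma 2.** Let $r:V\to[0,\infty]$.

1. There is a finest admissible partition.
2. For finite weights, $\mathscr C$ is the finest admissible partition.
3. If $r\le r'$, the finest admissible partition for $r$ is finer than the one for $r'$.
4. If $C$ is a class of the finest admissible partition and $C=C_1\sqcup C_2$ with $C_1,C_2\ne\emptyset$, then $\mathrm{dist}(C_1,C_2)\le\min(r(C_1),r(C_2))^\alpha$. In particular, if $r(x)<1$, then $\{x\}$ is a class.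

**Proof.** *Part 1.* The partition $\{V\}$ is admissible. Take the common refinement of all admissible partitions, and let $C\ne C'$ be two of its classes. Some admissible partition separates them: it has distinct classes $D\supset C$, $D'\supset C'$. So
$$\mathrm{dist}(C,C')\ge\mathrm{dist}(D,D')>\min(r(D),r(D'))^\alpha\ge\min(r(C),r(C'))^\alpha .$$

*Part 2.* $\mathscr C$ is admissible, since no pair is left to merge. Conversely let $\mathcal P$ be admissible. The singletons are finer than $\mathcal P$, and a merge preserves this: if $C\subset D$ and $C'\subset D'$ with $D,D'\in\mathcal P$ and (1) holds for $C,C'$, then $\mathrm{dist}(D,D')\le\mathrm{dist}(C,C')\le\min(r(C),r(C'))^\alpha\le\min(r(D),r(D'))^\alpha$, so $D=D'$. Increasing limits preserve it too. So $\mathscr C$ is finer than every admissible $\mathcal P$.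

*Part 3.* A partition admissible for $r'$ is admissible for $r$, since the required inequalities become weaker. So the finest one for $r$ is finer than the finest one for $r'$.

*Part 4.* If $\mathrm{dist}(C_1,C_2)>\min(r(C_1),r(C_2))^\alpha$, replace $C$ by $C_1$ and $C_2$. For another class $D$ we have $\mathrm{dist}(C_i,D)\ge\mathrm{dist}(C,D)>\min(r(C),r(D))^\alpha\ge\min(r(C_i),r(D))^\alpha$. The new partition is admissible and strictly finer, a contradiction. If $r(x)<1$ and the class of $x$ had other points, then $C_1=\{x\}$ would give $1\le\mathrm{dist}(C_1,C_2)\le r(x)^\alpha<1$. $\square$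

The next lemma connects infinite clusters with the finite spanned sets of Section 1. Weights are finite here.

**Lemma 3.** (a) Each $A\in\mathcal S$ lies in one class of $\mathscr C$. (b) If $A,B\in\mathcal S$ and $A\cap B\ne\emptyset$, then $A\cup B\in\mathcal S$. (c) $\mathscr C$ has an infinite class if and only if $\sup\{|A|:x\in A\in\mathcal S\}=\infty$ for some $x$. If all these suprema are finite, the class of each $x$ is the largest member of $\mathcal S$ containing $x$.

**Proof.** *Part (a).* This is the computation of Part 2 above: if $A$ and $B$ each lie in a class of $\mathscr C$ and satisfy (1), these classes coincide.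

*Part (b).* Induct on $|B|$, for all $A$ at once. If $|B|=1$, then $A\cup B=A$. Otherwise $B=B_1\sqcup B_2$ with $B_1,B_2\in\mathcal S$ satisfying (1); say $A\cap B_1\ne\emptyset$. By induction $A_1:=A\cup B_1\in\mathcal S$. If $A_1\cap B_2\neq\emptyset$, induction gives $A_1\cup B_2\in\mathcal S$. If not, then
$$\mathrm{dist}(A_1,B_2)\le\mathrm{dist}(B_1,B_2)\le\min(r(B_1),r(B_2))^\alpha\le\min(r(A_1),r(B_2))^\alpha,$$
so $A_1$ and $B_2$ may be merged, and again $A\cup B=A_1\cup B_2\in\mathcal S$.

*Part (c).* If the supremum is infinite for $x$, the class of $x$ is infinite by (a). Suppose all suprema are finite. By (b), each $x$ has a member $M(x)\in\mathcal S$ that contains every spanned set containing $x$. If $M(x)\cap M(y)\ne\emptyset$, their union is in $\mathcal S$ and contains $x$ and $y$, so $M(x)=M(x)\cup M(y)=M(y)$. So the sets $M(x)$ form a partition. It is admissible, since two distinct members satisfying (1) would merge into a larger spanned set. By Lemma 2, $\mathscr C$ is finer than it, so all classes are finite. By (a), each $M(x)$ lies in one class. So $\mathscr C=\{M(x)\}$. $\square$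

Let $\mathcal I=\{\mathscr C\text{ has an infinite cluster}\}$. Whether $A\in\mathcal S$ depends only on the weights of the points of $A$, so by Lemma 3(c) $\mathcal I$ is measurable. It is translation invariant, and i.i.d. fields are ergodic under translations, so $\mathbb P(\mathcal I)\in\{0,1\}$. By Lemma 2, Part 3, $\mathcal I$ is increasing in $\lambda$ when the weights $\lambda Z_x$ use the same $Z_x$.

## 4. Summing over spanning trees: Theorem A

By Lemma 3 it suffices to show that $\mathbb P(\exists A\in\mathcal S:0\in A,|A|=n)$ is summable in $n$. A natural attempt is a union bound over merge trees in which each $\min(r(C),r(C'))$ is replaced by the weight of one of the two sides, chosen from the shape of the tree. It stops working at balanced trees. Take the complete binary tree with $2^h$ leaves and any choice of sides. Start at the root, step to its chosen side, then to the chosen side of that node, and so on. After $h$ steps we reach a leaf $x_*$ that lies in the chosen side of all $h$ merges above it. All weights involved are at least $1$, so the product of the chosen weights is at least $r(x_*)^h$. If we then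 raise it to the power $\beta$ and take expectations over weights at least $1$, we get at least $\mathbb E[r^{h\beta};r\ge1]\,\mathbb P(r\ge1)^{2^h-1}$. For $\mathbb P(Z\ge t)=\min(1,t^{-\gamma})$ with $\gamma>\beta$ this is infinite as soon as $h\beta\ge\gamma$, even though $\mathbb E[Z^\beta]<\infty$. The trouble is that one weight is used many times. The inequality $\min(a,b)\le 2ab/(a+b)$ cures exactly this: the denominators of Lemma 1 cancel every repeated use.

**Step 1: bound an indicator by a product.** This turns the event $A\in\mathcal S$ into something whose expectation factorizes. Put $s=d+\varepsilon/\alpha$, so $\alpha s=\beta$. Raise (2) to the power $s$. For $|A|=n\ge2$, if $A\in\mathcal S$, then all $r(x)\ge1$ on $A$, and for at least one $T$ the ratio of the right side of (2) to the left side is at least $1$. So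
$$\mathbf 1\{A\in\mathcal S\}\le\sum_{T}2^{\beta(n-1)}\prod_{x\in A}r(x)^\beta\,\mathbf 1\{r(x)\ge1\}\prod_{\{x,y\}\in T}|x-y|_1^{-s}, \tag{3}$$
where $T$ runs over all spanning trees of the complete graph on $A$.

**Step 2: take expectations and sum over $A$.** This gives the size of the first moment. Let $m=\mathbb E[(\lambda Z)^\beta;\lambda Z\ge1]\le\lambda^\beta\,\mathbb E[Z^\beta]$. By independence the weights in (3) contribute $m^n$. To sum over $A\ni0$ with $|A|=n$, sum over ordered tuples of distinct points $(x_1,\dots,x_n)$ with $x_1=0$; each $A$ is counted $(n-1)!$ times. The trees become labelled trees on $\{1,\dots,n\}$, and there are $n^{n-2}$ of them by Cayley's formula. For a fixed labelled tree, take a leaf other than vertex $1$ and sum over its position: its only edge contributes at most $\sum_{z\ne0}|z|_1^{-s}=K$. Delete it and repeat. After $n-1$ rounds the sum over positions is at most $K^{n-1}$. So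
$$\mathbb P(\exists A\in\mathcal S:0\in A,\ |A|=n)\le\frac{n^{n-2}}{(n-1)!}\,(2^\beta K)^{n-1}m^n\le e\,m\,(2^\beta eKm)^{n-1}, \tag{4}$$
because $n^{n-2}/(n-1)!=n^{n-1}/n!\le n^n/n!\le e^n$.

**Step 3: conclude.** This passes from finite spanned sets to clusters. Let $\lambda<(2^\beta eK\,\mathbb E[Z^\beta])^{-1/\beta}$, so that $\theta:=2^\beta eKm<1$. Then (4) is summable. By Borel–Cantelli, a.s. only finitely many $n$ admit a spanned set of size $n$ containing $0$, so $\sup\{|A|:0\in A\in\mathcal S\}<\infty$. By translation invariance this holds a.s. for all $x\in\mathbb Z^d$. By Lemma 3(c) all clusters are finite, and the cluster $M(0)$ of the origin is itself spanned. So, for $n\ge2$,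
$$\mathbb P(|M(0)|\ge n)\le\sum_{k\ge n}e\,m\,\theta^{k-1}=\frac{e\,m\,\theta^{n-1}}{1-\theta}.$$
This proves Theorem A, and with it the conjecture. $\blacksquare$

## 5. The borderline exponent: two obstructions

Now assume only $\|Z\|_*<\infty$. Put $\delta=(\lambda\|Z\|_*)^{\alpha d}$. Since $\mathbb P(r(x)\ge t)=\mathbb P(Z\ge t/\lambda)$,
$$\mathbb P(r(x)\ge t)\le\delta\,t^{-\alpha d}\qquad\text{for all }t>0. \tag{5}$$
The tree sum fails here. With $\varepsilon=0$ the constant $\sum_{z\ne0}|z|_1^{-d}$ is infinite, and $\mathbb E[Z^{\alpha d}]$ may be infinite too. So we turn to a multiscale argument with cubes of side $L_k=M^k$, calling a cube bad when a cluster in it has weight at least $L_k^{1/\alpha}$. There are two obstructions.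

First, bad cubes do not become rare. If $\mathbb P(r\ge t)=\min(1,\delta t^{-\alpha d})$ and $\delta\le L_k^d$, then the probability that a cube of side $L_k$ contains a single point of weight at least $L_k^{1/\alpha}$ is $1-(1-\delta L_k^{-d})^{L_k^d}\ge1-e^{-\delta}$, at every scale. So the probabilities $\pi_k$ of bad cubes cannot tend to $0$, and the most we can hope for is a recursion like $\pi_{k+1}\le A\delta+A\pi_k^2$, which keeps $\pi_k$ of order $\delta$.

Second, knowing only which cubes of side $L=L_k$ are bad does not bound the weight inside them. Suppose that in a cube of side $ML$ there are at most $5^d$ bad subcubes of side $L$ and that every point has $r(x)^\alpha<\eta L$. The trivial bound on the total weight in the bad subcubes is $5^dL^d(\eta L)^{1/\alpha}$, which exceeds $L^{1/\alpha}$ by the factor $5^dL^d\eta^{1/\alpha}$. This factor is unbounded in $L$.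

The way around the second obstruction is to look inside the bad subcubes at all smaller scales. A heavy cluster passes only through bad cubes at every smaller scale, and most bad cubes have few bad children. So the cluster is sparse, and its weight in the bad cubes is at most $\frac12L^{1/\alpha}$.

## 6. Cubes with infinite weights outside

**Definition (constants).** $M=\lceil5^{4\alpha d}\rceil$, $\ \eta=(4\cdot5^dM^d)^{-\alpha}<1$, $\ a=4\alpha d$, $\ L_k=M^k$. We shall use $M\ge6$, $\ 5^d\le M^{1/(4\alpha)}$ and $M^{1/(2\alpha)}\ge5^{2d}\ge9$.

**Definition (cubes).** Level-$k$ cubes are $L_kz+\{0,\dots,L_k-1\}^d$ with $z\in\mathbb Z^d$. The grids are nested. The index distance of two level-$k$ cubes is $|z-z'|_\infty$, and $3Q$ is the union of the $3^d$ level-$k$ cubes at index distance at most $1$ from $Q$. The children of a level-$j$ cube ($j\ge1$) are the $M^d$ level-$(j-1)$ cubes in it.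

**Definition (bad cubes).** For a level-$k$ cube $Q$ let $r_Q=r$ on $3Q$ and $r_Q=\infty$ off $3Q$, and let $\mathscr C_Q$ be the finest admissible partition for $r_Q$. All points off $3Q$ lie in one class of $\mathscr C_Q$. The cube $Q$ is bad if some class of $\mathscr C_Q$ that meets $Q$ has $r_Q$-weight at least $L_k^{1/\alpha}$; otherwise it is good.

The infinite weights assume the worst about the outside. They make badness a local event: it depends only on the weights in $3Q$. It is measurable, because only the finitely many partitions in which the points off $3Q$ share a class are candidates for $\mathscr C_Q$. In particular, cubes at index distance at least $3$ have disjoint sets $3Q$, so they are bad independently of each other. Let $\pi_k$ be the probability that a level-$k$ cube is bad. It is the same for all translates of the cube, aligned with the grid or not. Put $\pi_k^*=\max_{i\le k}\pi_i$.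

As an example, take level $0$, $Q=\{x\}$, $L_0=1$. If $r(x)\ge1$, the class of $x$ has weight at least $1$ and $Q$ is bad. If $r(x)<1$, then $\{x\}$ is a class by Lemma 2, Part 4, and $Q$ is good. So $\pi_0=\mathbb P(r(x)\ge1)\le\delta$ by (5).

The infinite weights also give monotonicity. If $3q\subset3Q$, then $r_q\ge r_Q$, so $\mathscr C_Q$ is finer than $\mathscr C_q$ by Lemma 2, Part 3. Therefore:
$$\text{if } C\in\mathscr C_Q \text{ meets a level-}j\text{ cube } q \text{ with } 3q\subset3Q \text{ and } r_Q(C)\ge L_j^{1/\alpha}, \text{ then } q \text{ is bad.} \tag{6}$$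
Indeed the class of $\mathscr C_q$ containing $C$ meets $q$ and has $r_q$-weight at least $r_Q(C)$.

**Definition (double cubes, chains).** A level-$j$ cube ($j\ge1$) is double if it has two bad children at index distance at least $5$. A chain of length $m$ from a level-$k$ cube $q$ is a sequence $q=b_k\supset b_{k-1}\supset\dots\supset b_{k-m}$ with $b_j$ a level-$j$ cube.

For $d=1$, a cube whose bad children have indices $0,2,4$ is not double, while one with bad children $0$ and $5$ is. In a non-double cube the indices of the bad children differ by at most $4$ in each coordinate, so there are at most $5^d$ of them.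

**Lemma 4.** For a fixed chain of length $m$ from a level-$k$ cube, and $J\subset\{k-m+1,\dots,k\}$,
$$\mathbb P(b_j\text{ is double for all }j\in J)\le(M^d\pi_k^*)^{|J|}.$$

**Proof.** Suppose $b_j$ is double. The cube $b_{j-1}$ is one of its children. Two bad children of $b_j$ at index distance at least $5$ cannot both be within index distance $2$ of $b_{j-1}$. So there is a bad child $c_j$ of $b_j$ at index distance at least $3$ from $b_{j-1}$, and then $3c_j\cap3b_{j-1}=\emptyset$. If $j'<j$ is also in $J$, then $c_{j'}\subset b_{j'}\subset b_{j-1}$, and $3c_{j'}$ reaches at most $L_{j'-1}<L_{j-1}$ beyond $b_{j-1}$, so $3c_{j'}\subset3b_{j-1}$. So the sets $3c_j$, $j\in J$, are pairwise disjoint. For each fixed choice of cubes $c_j$ in these positions, the events that $c_j$ is bad are independent with probabilities at most $\pi_k^*$. Sum over the at most $M^{d|J|}$ choices. $\square$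

## 7. The recursion $\pi_{k+1}\le A\delta+A(\pi_k^*)^2$

**Proposition 5.** There are $A\ge1$ and $\bar\pi,\delta_1>0$, depending only on $\alpha$ and $d$, such that $\delta\le\delta_1$ and $\pi_k^*\le\bar\pi$ imply $\pi_{k+1}\le A\delta+A(\pi_k^*)^2$.

Let $Q$ be a level-$(k+1)$ cube and $L=L_k$. Call a level-$k$ cube $q\subset3Q$ inner if $3q\subset3Q$. Put $D_m=1+\lfloor m/a\rfloor$, and consider four events.

* (E1) No $x\in3Q$ has $r(x)^\alpha\ge\eta L$.
* (E2) No two bad inner cubes have index distance at least $5$.
* (E3) For every inner $q$, every $0\le m\le k-1$ and every chain of length $m$ from $q$, at most $D_m$ of the cubes $b_k,\dots,b_{k-m+1}$ are double.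
* (E4) For every inner $q$, every $0\le m\le k-1$, with $i=k-m$, and every level-$i$ cube $b\subset q$, the number $X_b=\#\{x\in b:r(x)^\alpha\ge\eta L_{i-1}\}$ is at most $1+m$.

We show that these events force $Q$ to be good (Steps 1 to 3), and then that they are likely (Step 4). In Steps 1 to 3 assume that (E1)–(E4) hold and that $Q$ is bad: a class $C\in\mathscr C_Q$ meets $Q$ and $r_Q(C)\ge L_{k+1}^{1/\alpha}=(ML)^{1/\alpha}$.

**Step 1: the part of $C$ in bad inner cubes has weight at least $L^{1/\alpha}$.** The aim is to isolate a part of $C$ on which the true weights must be large. By (6), $C$ meets no good inner cube. Let $U$ be the union of the bad inner cubes and $F$ the complement in $V$ of the union of all inner cubes. Then $C\subset U\cup F$.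

Shift indices so that $Q$ consists of the level-$k$ cubes with indices in $\{0,\dots,M-1\}^d$. Then $3Q$ has indices in $\{-M,\dots,2M-1\}^d$ and the inner cubes are those with indices in $\{-M+1,\dots,2M-2\}^d$. All level-$k$ cubes in $Q$ are inner. As $C$ meets $Q$, it meets a bad cube contained in $Q$. By (E2), all bad inner cubes have index coordinates in $[-4,M+3]$, and there are at most $5^d$ of them. So the points of $U$ have coordinates in $[-4L,(M+4)L-1]$. A point of $F$ has some coordinate at most $-ML+L-1$ or at least $(2M-1)L$. In both cases the difference is at least $(M-5)L$, so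
$$\mathrm{dist}(U,F)\ge(M-5)L\ge L.$$

Let $S=C\cap U$, which is nonempty; on $U$ we have $r_Q=r$. If $C\cap F=\emptyset$, then $r(S)=r_Q(C)\ge(ML)^{1/\alpha}$. Otherwise Lemma 2, Part 4, applied to $C=S\sqcup(C\cap F)$, gives $L\le\mathrm{dist}(S,C\cap F)\le r(S)^\alpha$. In both cases
$$r(S)\ge L^{1/\alpha}. \tag{7}$$

**Step 2: count the small cubes that $S$ visits.** The aim is to show that $S$ is sparse. Call a level-$j$ cube ($j\le k$) contained in an inner bad cube touched if it meets $S$. Such a cube $b$ lies in an inner cube $q$, so $3b\subset3q\subset3Q$; and $r_Q(C)\ge L^{1/\alpha}\ge L_j^{1/\alpha}$. By (6), touched cubes are bad. So a touched cube has at most $5^d$ touched children if it is not double, and at most $M^d$ in any case.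

Fix a bad inner $q$ and let $n_i(q)$ be the number of touched level-$i$ cubes in $q$, where $i=k-m$ and $0\le m\le k-1$. We claim
$$n_i(q)\le5^{dm}M^{dD_m}. \tag{8}$$
More generally, if $b$ is touched and every chain of length $m$ from $b$ has at most $D$ double cubes among its first $m$ members, then $b$ has at most $5^{dm}M^{dD}$ touched descendants $m$ levels below. For $m=0$ the count is $1$. For $m\ge1$: if $b$ is not double, it has at most $5^d$ touched children, each with at most $5^{d(m-1)}M^{dD}$ touched descendants. If $b$ is double, then $D\ge1$, it has at most $M^d$ touched children, and each has at most $5^{d(m-1)}M^{d(D-1)}$. Both products are at most $5^{dm}M^{dD}$. With (E3) this gives (8). (If $q$ itself is not touched, the count is $0$.)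

Since $dD_m\le d+dm/a=d+m/(4\alpha)$ and $5^d\le M^{1/(4\alpha)}$,
$$n_i(q)\le M^d\,5^{dm}M^{m/(4\alpha)}\le M^d\,M^{m/(2\alpha)}. \tag{9}$$

**Step 3: add up the weights and contradict (7).** The aim is to bound $r(S)$ by sorting points according to their weight. Since $r_Q(C)\ge1$, no point of $C$ has $r_Q<1$: by Lemma 2, Part 4, such a point would be a class by itself, of weight less than $1$. With (E1), every $x\in S$ satisfies $1\le r(x)^\alpha<\eta L_k$. If $k=0$, this reads $1\le r(x)^\alpha<\eta<1$, so $S=\emptyset$, a contradiction. If $k\ge1$, then, as $\eta L_0<1$, there is a unique $i\in\{1,\dots,k\}$ with $\eta L_{i-1}\le r(x)^\alpha<\eta L_i$. Write $i=k-m$.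

Let $q$ be a bad inner cube. Each $x\in S\cap q$ of this type lies in a touched level-$i$ cube $b$ and is counted in $X_b\le1+m$. So there are at most $(1+m)n_i(q)$ such points, each with $r(x)<(\eta LM^{-m})^{1/\alpha}$. By (9),
$$r(S\cap q)\le\sum_{m=0}^{k-1}(1+m)\,M^dM^{m/(2\alpha)}(\eta L)^{1/\alpha}M^{-m/\alpha}\le M^d(\eta L)^{1/\alpha}\sum_{m\ge0}(1+m)\,9^{-m}\le2M^d(\eta L)^{1/\alpha},$$
because $M^{-m/(2\alpha)}\le9^{-m}$ and $\sum_{m\ge0}(1+m)9^{-m}=(1-\frac19)^{-2}=\frac{81}{64}$. Summing over the at most $5^d$ bad inner cubes, and using $\eta^{1/\alpha}=(4\cdot5^dM^d)^{-1}$,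
$$r(S)\le5^d\cdot2M^d\,\eta^{1/\alpha}L^{1/\alpha}=\tfrac12L^{1/\alpha}.$$
This contradicts (7). So $Q$ is good whenever (E1)–(E4) hold.

**Step 4: the four events are likely.** The aim is to bound the failure probabilities by multiples of $\delta$ and $(\pi_k^*)^2$. There are at most $(3M)^d$ inner cubes.

*(E1).* By (5) with $t=(\eta L)^{1/\alpha}$, the probability of failure is at most $(3ML)^d\,\delta(\eta L)^{-d}=(3M)^d\eta^{-d}\delta$.

*(E2).* Cubes at index distance at least $5$ are bad independently, so failure has probability at most $(3M)^{2d}\pi_k^2$.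

*(E3).* For each $q$ and $m$ there are at most $M^{dm}$ chains (the last cube determines the chain), and at most $2^m$ sets $J$ of $D_m+1$ levels. By Lemma 4,
$$\mathbb P(\text{not (E3)})\le(3M)^d\sum_{m\ge0}(2M^d)^m(M^d\pi_k^*)^{2+\lfloor m/a\rfloor}.$$
For each $f\ge0$ at most $a+1$ integers $m$ have $\lfloor m/a\rfloor=f$, and for these $(2M^d)^m\le(2M^d)^{(f+1)a}$. So the sum is at most
$$(a+1)(2M^d)^a(M^d\pi_k^*)^2\sum_{f\ge0}\big[(2M^d)^aM^d\pi_k^*\big]^f .$$
If $(2M^d)^aM^d\pi_k^*\le\frac12$, the geometric sum is at most $2$, and $\mathbb P(\text{not (E3)})\le(3M)^d\cdot2(a+1)(2M^d)^aM^{2d}(\pi_k^*)^2$.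

*(E4).* By (5), $\mathbb E X_b\le L_i^d\,\delta\,(\eta L_{i-1})^{-d}=M^d\eta^{-d}\delta=:u$. The variable $X_b$ is binomial, say with parameters $N$ and $p$, $Np\le u$. So $\mathbb P(X_b\ge m+2)\le\mathbb E\binom{X_b}{m+2}=\binom N{m+2}p^{m+2}\le u^{m+2}$. Each $q$ has $M^{dm}$ subcubes of level $k-m$, so if $M^du\le\frac12$,
$$\mathbb P(\text{not (E4)})\le(3M)^d\sum_{m\ge0}M^{dm}u^{m+2}\le2(3M)^du^2\le2(3M)^du=2(3M)^dM^d\eta^{-d}\delta.$$

Take $\bar\pi=\frac12(2M^d)^{-a}M^{-d}$ and $\delta_1=\frac12M^{-2d}\eta^d$, so that the two smallness conditions hold. Let $A$ be the larger of $(3M)^d\eta^{-d}(1+2M^d)$ and $(3M)^{2d}+(3M)^d\cdot2(a+1)(2M^d)^aM^{2d}$. Adding the four bounds proves Proposition 5. $\square$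

**Step 5: bounded $\pi_k$ rules out infinite clusters.** This turns the recursion into the lower bound of Theorem B. Let $\delta\le\delta_0:=\min\big(\delta_1,\ \bar\pi/(2A),\ 1/(4A^2)\big)$. Then $\pi_k\le2A\delta$ for all $k$. Indeed $\pi_0\le\delta\le2A\delta$. If $\pi_i\le2A\delta$ for all $i\le k$, then $\pi_k^*\le\bar\pi$, and Proposition 5 gives $\pi_{k+1}\le A\delta+4A^3\delta^2\le2A\delta$. In particular $\pi_k\le2A\delta\le\frac1{2A}\le\frac12$ for all $k$.

Let $Q_k'=\{-\lfloor L_k/2\rfloor,\dots,-\lfloor L_k/2\rfloor+L_k-1\}^d$, a translate of a level-$k$ cube. Every point of $\mathbb Z^d$ lies in $Q'_k$ for all large $k$. Suppose $\mathcal I$ occurs, and let $x$ belong to an infinite class of $\mathscr C$. For all large $k$, $x\in Q_k'$. Since $r\le r_{Q_k'}$, Lemma 2, Part 3, shows that the class of $x$ in $\mathscr C$ is contained in a class of $\mathscr C_{Q'_k}$. This class is infinite, so it is not contained in $3Q_k'$ and has infinite $r_{Q'_k}$-weight. So $Q_k'$ is bad for all large $k$, and by Fatou's lemma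
$$\mathbb P(\mathcal I)\le\liminf_k\pi_k\le\tfrac12 .$$
By the zero-one law of Section 3, $\mathbb P(\mathcal I)=0$. This holds whenever $(\lambda\|Z\|_*)^{\alpha d}\le\delta_0$, so $\lambda_c(\alpha)\ge c/\|Z\|_*$ with $c=\delta_0^{1/(\alpha d)}$. If $\|Z\|_*=\infty$ the lower bound is $0$ and there is nothing to prove. $\blacksquare$

## 8. A row of boxes with one heavy point each: the upper bound

Let $K_0=(14(d+3))^{1/\alpha}$ and $\lambda>K_0/\|Z\|_*$ (any $\lambda>0$ if $\|Z\|_*=\infty$). We show that there is an infinite cluster with positive probability. It is enough to use one scale of weights and one row of boxes.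

**Step 1: choose the scale.** The aim is to make most boxes contain a heavy point. By the definition of $\|Z\|_*$ there is $t>0$ with $\lambda t\,\mathbb P(Z\ge t)^{1/(\alpha d)}\ge K_0$. Put $R=\lambda t$ and $p=\mathbb P(\lambda Z\ge R)$. Then $R^{\alpha d}p\ge K_0^{\alpha d}$, and $R\ge K_0$ since $p\le1$. Let $\ell=\lfloor R^\alpha/(d+3)\rfloor$. As $R^\alpha/(d+3)\ge14$, we have $\ell\ge1$ and $\ell\ge R^\alpha/(2(d+3))$.

For $j\ge0$ let $\Lambda_j=j\ell e_1+\{0,\dots,\ell-1\}^d$. Call $j$ good if some $x_j\in\Lambda_j$ has $r(x_j)\ge R$, and fix one such $x_j$. The boxes are disjoint, so these events are independent, and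
$$\varepsilon_0:=\mathbb P(j\text{ is not good})=(1-p)^{\ell^d}\le e^{-p\ell^d}\le\exp\!\Big(-\frac{K_0^{\alpha d}}{(2(d+3))^d}\Big)=e^{-7^d}\le e^{-7}\le10^{-3}.$$

**Step 2: a merging rule on indices.** The aim is to replace the geometry by the integers $j$. Let $I,I'$ be finite nonempty sets of good indices such that $\{x_j\}_{j\in I}$ lies in one class of $\mathscr C$, and likewise $\{x_j\}_{j\in I'}$. Let $\kappa=\min(|I|,|I'|)$. If $|j-j'|\le3\kappa$ for some $j\in I$, $j'\in I'$, then the two classes coincide. Indeed the first coordinates of $x_j,x_{j'}$ differ by at most $|j-j'|\ell+\ell$, and the others by at most $\ell$ each, so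
$$|x_j-x_{j'}|_1\le(|j-j'|+d)\ell\le(3\kappa+d)\ell\le(d+3)\kappa\ell\le\kappa R^\alpha\le(\kappa R)^\alpha,$$
where the last step uses $\kappa\ge1$ and $\alpha\ge1$. Both classes have weight at least $\kappa R$. If they were distinct, this would contradict admissibility of $\mathscr C$.

**Step 3: good blocks and their cores.** The aim is to build large connected families in spite of missing indices. Let $N_n=9n^2$, $\mathsf L_0=1$, $\mathsf L_n=N_n\mathsf L_{n-1}$. An $n$-block is a set $[v\mathsf L_n,(v+1)\mathsf L_n)\cap\mathbb Z$ with $v\ge0$ an integer. A $0$-block $\{j\}$ is good if $j$ is good, and its core is then $\{j\}$. For $n\ge1$, an $n$-block is good if at most one of its $N_n$ sub-$(n-1)$-blocks is not good; its core is the union of the cores of its good subblocks. For instance, if among the nine indices of the $1$-block $\{0,\dots,8\}$ only $4$ is not good, the block is good with core $\{0,1,2,3,5,6,7,8\}$.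

Let $\rho_n=\prod_{i=1}^n(1-1/N_i)$, $h_0=0$, $h_n=\mathsf L_{n-1}+h_{n-1}$. Then $\rho_n\ge1-\sum_{i\ge1}\frac1{9i^2}=1-\frac{\pi^2}{54}\ge0.81$. For a good $n$-block:

* The core has at least $\rho_n\mathsf L_n$ elements, since inductively it has at least $(N_n-1)\rho_{n-1}\mathsf L_{n-1}=\rho_n\mathsf L_n$.
* At most $h_n$ indices of the block precede the first core element, and at most $h_n$ follow the last. At worst the first (or last) subblock is not good, and then the next one is.
* $h_n\le\mathsf L_n/8$. This holds for $n=0$, and inductively $h_n\le\frac98\mathsf L_{n-1}\le\frac18\mathsf L_n$, because $N_n\ge9$.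

We claim that for a good block with core $\mathcal K$, the set $\{x_j\}_{j\in\mathcal K}$ lies in one class of $\mathscr C$. Induct on $n$; the case $n=0$ is trivial. For $n\ge1$, the core of each good subblock lies in one class. Two consecutive good subblocks are separated by at most one subblock that is not good, so the last core element of the first and the first core element of the second differ by at most
$$\mathsf L_{n-1}+2h_{n-1}+1\le\tfrac54\mathsf L_{n-1}+1\le\tfrac94\mathsf L_{n-1}\le3\rho_{n-1}\mathsf L_{n-1},$$
as $3\cdot0.81=2.43\ge\frac94$. This is at most three times the smaller of the two core sizes, so by Step 2 the two classes coincide. Going through the good subblocks in order proves the claim.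

**Step 4: all blocks at the origin are good with positive probability.** The aim is to let $n\to\infty$. Let $\varepsilon_n$ be the probability that an $n$-block is not good. Subblocks use disjoint sets of indices, so they are good independently, and
$$\varepsilon_n\le\binom{N_n}2\varepsilon_{n-1}^2\le\tfrac{81}2n^4\varepsilon_{n-1}^2 .$$
Then $\varepsilon_n\le10^{-3}4^{-n}$ for all $n$. This holds for $n=0$ by Step 1, and inductively
$$\varepsilon_n\le\tfrac{81}2n^4\cdot10^{-6}\cdot16^{-(n-1)}=10^{-3}4^{-n}\cdot\big(0.648\,n^44^{-n}\big)\le10^{-3}4^{-n}.$$
Indeed $n^44^{-n}$ increases up to $n=3$ and decreases from there, since $((n+1)/n)^4\le4$ exactly when $n\ge1/(\sqrt2-1)\approx2.41$. So its maximum is $81/64$, and $0.648\cdot81/64<1$.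

With probability at least $1-\sum_{n\ge0}10^{-3}4^{-n}=1-\frac43\cdot10^{-3}>0$, all blocks $[0,\mathsf L_n)$, $n\ge0$, are good. Then each is a good subblock of the next, so their cores are nested, and the core sizes tend to infinity. By Step 3 all the corresponding points $x_j$ lie in one class of $\mathscr C$, which is an infinite cluster. So $\lambda_c(\alpha)\le\lambda$. Letting $\lambda$ decrease to $K_0/\|Z\|_*$ gives the upper bound; if $\|Z\|_*=\infty$, every $\lambda>0$ is allowed and $\lambda_c(\alpha)=0$. $\blacksquare$

## 9. Moments against the weak moment of order $\alpha d$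

The two bounds give $\lambda_c(\alpha)>0$ if and only if $\|Z\|_*<\infty$. It remains to prove the two statements about moments in Theorem B.

If $\mathbb E[Z^{\alpha d}]<\infty$, Markov's inequality $t^{\alpha d}\,\mathbb P(Z\ge t)\le\mathbb E[Z^{\alpha d}]$ gives $\|Z\|_*\le\mathbb E[Z^{\alpha d}]^{1/(\alpha d)}<\infty$, so $\lambda_c(\alpha)>0$.

If $\|Z\|_*<\infty$, then $\mathbb P(Z\ge t)\le\min(1,\|Z\|_*^{\alpha d}t^{-\alpha d})$. So for $0<\beta<\alpha d$ we have $\mathbb E[Z^\beta]=\int_0^\infty\beta t^{\beta-1}\,\mathbb P(Z\ge t)\,dt<\infty$. Contrapositively, if $\mathbb E[Z^\beta]=\infty$ for some $\beta<\alpha d$, then $\|Z\|_*=\infty$ and $\lambda_c(\alpha)=0$. This completes the proof of Theorem B. $\blacksquare$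

Two examples show how the conditions compare. Let $\mathbb P(Z\ge t)=\min(1,t^{-\alpha d})$. Then $\|Z\|_*=1$, so $0<\lambda_c(\alpha)<\infty$, although $\mathbb E[Z^{\alpha d}]\ge\int_1^\infty\alpha d\,t^{\alpha d-1}t^{-\alpha d}\,dt=\infty$. The moment of order $\alpha d$ is therefore sufficient but not necessary. Now let $0<\beta<\gamma<\alpha d$ and $\mathbb P(Z\ge t)=\min(1,t^{-\gamma})$. Then $\mathbb E[Z^\beta]<\infty$, but $t\,\mathbb P(Z\ge t)^{1/(\alpha d)}=t^{1-\gamma/(\alpha d)}\to\infty$, so $\lambda_c(\alpha)=0$. No moment of order below $\alpha d$ suffices: the exponent $\alpha d$ is optimal.
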